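# Distributive semilattices as functorial retracts of Boolean ones: an exponential lower bound and a matching construction

## 1. Semilattices, embeddings, join-irreducibles, functorial retractions

All semilattices here are join-semilattices with a least element.

**Definition (semilattices).** A *$\langle\vee,0\rangle$-semilattice* is a join-semilattice with least element $0$. Morphisms preserve $\vee$ and $0$. The order is recovered by $x\le y\iff x\vee y=y$.

Write $[n]=\{1,\dots,n\}$ and $E_n=\mathcal P([n])$, with $\cup$ as join and $\varnothing$ as zero. Two chains will be used all the time: $C_3=\{0<1<2\}$ and $C=\{0<1<2<3\}$, with join equal to maximum.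

**Definition (distributive).** A $\langle\vee,0\rangle$-semilattice $S$ is *distributive* if whenever $a\le b\vee c$ there are $b'\le b$ and $c'\le c$ with $a=b'\vee c'$.

In $E_n$, take $b'=a\cap b$ and $c'=a\cap c$. In a chain, $a\le b\vee c$ means $a\le b$, say, and then $b'=a$, $c'=0$ work. A semilattice that is not distributive is $\{0,u,v,w,1\}$, where any two of $u,v,w$ have join $1$. Here $u\le v\vee w$, but an element below $v$ joined with an element below $w$ is one of $0,v,w,1$, never $u$.

**Definition (ultraboolean).** A $\langle\vee,0\rangle$-semilattice is *ultraboolean* if it is a directed union of finite Boolean $\langle\vee,0\rangle$-semilattices, that is, of subsemilattices isomorphic to $(\mathcal P(X),\cup,\varnothing)$ with $X$ finite.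

The finite subsets of $\mathbb N$ form an ultraboolean semilattice, the union of the $E_m$. A *finite* ultraboolean semilattice is Boolean: it has only finitely many subsets, so the directed union is a union of finitely many members, and one member contains all of these. Thus $C_3$, having three elements, is distributive but not ultraboolean.

**Definition (embedding).** An *embedding* is an injective $\langle\vee,0\rangle$-homomorphism.

An embedding $\varphi$ is automatically an order-embedding: $\varphi(a)\le\varphi(b)$ gives $\varphi(a\vee b)=\varphi(a)\vee\varphi(b)=\varphi(b)$, so $a\vee b=b$. Here are two examples. First, $f\colon C_3\to E_2$ with $0\mapsto\varnothing$, $1\mapsto\{1\}$, $2\mapsto\{1,2\}$. Second, $G\colon E_2\to E_3$ with $G(\{1\})=\{1,3\}$, $G(\{2\})=\{2,3\}$, $G(\{1,2\})=\{1,2,3\}$. The second one does not preserve intersections; embeddings are only asked to respect joins.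

**Definition (join-irreducible).** In a finite semilattice $D$, an element $p\ne0$ is *join-irreducible* if $p=a\vee b$ implies $p=a$ or $p=b$. The set of these is $\mathrm J(D)$, ordered as in $D$. For $d\in D$ put $J(d)=\{p\in\mathrm J(D):p\le d\}$.

In $E_n$ the join-irreducibles are the $n$ singletons, pairwise incomparable. In a chain they are all the nonzero elements, pairwise comparable. So $|\mathrm J(E_n)|=n$ and $|\mathrm J(C_3)|=2$.

**Fact 1.** Let $D$ be a finite distributive $\langle\vee,0\rangle$-semilattice. (i) Each $p\in\mathrm J(D)$ is join-prime: $p\le a\vee b$ implies $p\le a$ or $p\le b$. (ii) $d=\bigvee J(d)$ for all $d$. (iii) $J(0)=\varnothing$, $J(a\vee b)=J(a)\cup J(b)$, and $a\le b\iff J(a)\subseteq J(b)$. (iv) $d\mapsto J(d)$ is an isomorphism of $D$ onto the down-sets of $\mathrm J(D)$ under inclusion. In particular $D$ is a distributive lattice, and $|D|\le 2^{|\mathrm J(D)|}$.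

*Proof.* (i) Write $p=a'\vee b'$ with $a'\le a$, $b'\le b$. Then $p=a'$ or $p=b'$. (ii) Suppose some element is not a join of join-irreducibles, and take a minimal such $d$. Then $d\ne0$ (the empty join is $0$) and $d\notin\mathrm J(D)$, so $d=a\vee b$ with $a,b<d$. Both $a$ and $b$ are joins of join-irreducibles, hence so is $d$, a contradiction. The join-irreducibles used lie in $J(d)$, so $d=\bigvee J(d)$. (iii) The first two claims are clear from the definition and (i). The third follows from (ii). (iv) By (iii) the map is an order-embedding into down-sets. If $L$ is a down-set and $d=\bigvee L$, then $L\subseteq J(d)$, and $p\in J(d)$ gives $p\le q$ for some $q\in L$ by (i), so $p\in L$. Hence $J(d)=L$. $\square$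

**Definition (the categories).** $\mathcal S$ is the category of $\langle\vee,0\rangle$-semilattices with $\langle\vee,0\rangle$-homomorphisms. $\mathcal D$ and $\mathcal B$ are its full subcategories of distributive and of ultraboolean semilattices. $\mathcal M$ is the subcategory of embeddings, so the morphisms of $\mathcal D\cap\mathcal M$ and $\mathcal B\cap\mathcal M$ are embeddings.

For instance, the map $f\colon C_3\to E_2$ above is a morphism of $\mathcal D\cap\mathcal M$. The map $C_3\to C_3$ sending $1$ and $2$ both to $2$ is a morphism of $\mathcal D$ but not of $\mathcal D\cap\mathcal M$.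

**Definition (functorial retraction).** A *functorial retraction* $\langle\Phi,\varepsilon,\mu\rangle$ of $\mathcal D\cap\mathcal M$ to $\mathcal B\cap\mathcal M$ consists of a functor $\Phi\colon\mathcal D\cap\mathcal M\to\mathcal B\cap\mathcal M$ and, for each distributive $D$, homomorphisms $\varepsilon_D\colon D\to\Phi(D)$ and $\mu_D\colon\Phi(D)\to D$ such that $\mu_D\circ\varepsilon_D=\mathrm{id}_D$ and, for every embedding $f\colon D\to E$ of distributive semilattices,
$$\Phi(f)\circ\varepsilon_D=\varepsilon_E\circ f,\qquad f\circ\mu_D=\mu_E\circ\Phi(f).$$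

For a *single* finite $D$, with no functor in sight, here is such a pair: $\varepsilon(d)=J(d)\in\mathcal P(\mathrm J(D))$ and $\mu(A)=\bigvee A$. These are homomorphisms by Fact 1(iii), and $\mu\varepsilon(d)=\bigvee J(d)=d$. For $C_3$ this reads $\varepsilon(1)=\{1\}$, $\varepsilon(2)=\{1,2\}$, $\mu(A)=\max A$, with $\max\varnothing=0$. Two points of the definition deserve attention. The map $\varepsilon_D$ is always injective, because $\mu_D\varepsilon_D=\mathrm{id}_D$. And $\Phi(f)$ must be *injective*, because $\Phi$ lands in $\mathcal B\cap\mathcal M$.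

**Convention.** If $D$ and $\Phi(D)$ are finite, $\Phi(D)$ is Boolean, and we identify it with $\mathcal P(X_D)$, where $X_D=\mathrm J(\Phi(D))$. Put $X_n=X_{E_n}$. A homomorphism $h\colon\mathcal P(X)\to\mathcal P(Y)$ between finite power sets is determined by its values on singletons:
$$y\in h(A)\iff y\in h(\{x\})\text{ for some }x\in A.\tag{1}$$

## 2. Polynomial bounds on $|\mathrm J(\Phi(D))|$

The size of a finite distributive $D$ is naturally measured by $|\mathrm J(D)|$. For a single $D$ we just embedded $D$ as a retract of a Boolean semilattice with the same number of join-irreducibles. How much does it cost to do this functorially?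

**Problem.** Are there a functorial retraction $\langle\Phi,\varepsilon,\mu\rangle$ of $\mathcal D\cap\mathcal M$ to $\mathcal B\cap\mathcal M$ and a polynomial $P$ such that, for every finite distributive $D$, $\Phi(D)$ is finite and $|\mathrm J(\Phi(D))|\le P(|\mathrm J(D)|)$?

The problem comes from Friedrich Wehrung, "Distributive semilattices as retracts of ultraboolean ones; functorial inverses without adjunction", arXiv:math/0409263 (2004). The answer is **no**, and the right size is $2^{n+O(\log n)}$ with $n=|\mathrm J(D)|$, in the sense of the following two theorems.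

**Theorem A.** Let $\langle\Phi,\varepsilon,\mu\rangle$ be a functorial retraction with $\Phi(D)$ finite for every finite $D$.

1. For all $r\ge1$, $n\ge r+2$, $w\ge r$:
$$|X_n|\ge\frac1{r+1}\binom nr\qquad\text{or}\qquad|X_{n-r+w}|\ge\frac{2^w-1}{\sum_{i<r}\binom wi}.$$
2. There are $c>0$ and $k$, depending on $\Phi$, with $|X_N|\ge c\,2^N/N^k$ for all large $N$. As $|\mathrm J(E_N)|=N$, no polynomial bound, and no bound $O(\alpha^{|\mathrm J(D)|})$ with $\alpha<2$, is possible.

**Theorem B.** There is a functorial retraction such that, for every finite distributive $D$ with $n=|\mathrm J(D)|$, $\Phi(D)$ is finite and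
$$|\mathrm J(\Phi(D))|\le n+\frac{n(n+1)}2|D|\le n+\frac{n(n+1)}2\,2^n.$$

So the constant $2$ in Theorem A(2) is sharp.

## 3. Boolean objects cost nothing, but $C_3\to E_2$ already costs something

Suppose first that we only look at finite Boolean semilattices and embeddings between them. Then $\Phi(D)=D$, $\Phi(f)=f$, $\varepsilon=\mu=\mathrm{id}$ satisfy every requirement, with $|X_n|=n$. This is the least possible value, since $\varepsilon_{E_n}$ injects $E_n$ into $\mathcal P(X_n)$, whence $|X_n|\ge n$. So although Theorem A bounds $|X_n|$ for the Boolean objects $E_n$, the pressure must come from embeddings of non-Boolean $D$ into $E_n$. The smallest instance can be done by hand.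

**Example 1.** *If $\Phi$ is finite on finite objects, then $|X_2|\ge3$.* Suppose $|X_2|=2$. Then $\varepsilon_{E_2}\colon E_2\to\mathcal P(X_2)$ is an injection between sets of size $4$, hence an isomorphism, and $\mu_{E_2}=\varepsilon_{E_2}^{-1}$. So $X_2=\{y_1,y_2\}$ with $\varepsilon_{E_2}(\{i\})=\{y_i\}$. Let $f\colon C_3\to E_2$ be as in Section 1. The embedding $\Phi(f)\colon\mathcal P(X_{C_3})\to\mathcal P(X_2)$ shows $|X_{C_3}|\le2$. The strictly increasing chain $\varnothing=\varepsilon_{C_3}(0)\subset\varepsilon_{C_3}(1)\subset\varepsilon_{C_3}(2)$ shows $|X_{C_3}|\ge2$. So $\Phi(f)$ is an isomorphism, and some $x_2\in X_{C_3}$ has $\Phi(f)(\{x_2\})=\{y_2\}$. Naturality of $\mu$ gives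
$$f(\mu_{C_3}(\{x_2\}))=\mu_{E_2}(\{y_2\})=\{2\},$$
but $\{2\}$ is not a value of $f$. Hence $|X_2|\ge3$.

## 4. The functor $\mathcal P(\mathrm J(D))$ and its failure of injectivity

The first candidate anyone would try on finite objects is $\Phi(D)=\mathcal P(\mathrm J(D))$, with $\varepsilon_D(d)=J(d)$, $\mu_D(A)=\bigvee A$ and $\Phi(f)(\{p\})=J(f(p))$. A surprising amount works:

- $\Phi(f)(J(d))=\bigcup_{p\in J(d)}J(f(p))=J(f(d))$, so $\varepsilon$ is natural;
- $\mu_E(J(f(p)))=f(p)$, so $\mu$ is natural;
- $\Phi(f)\Phi(g)(\{p\})=\Phi(f)(J(g(p)))=J(fg(p))=\Phi(fg)(\{p\})$, so composition is respected.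

Two things fail. The identity is sent to $\{p\}\mapsto J(p)$, which is not the identity unless $\mathrm J(D)$ is an antichain. One could repair this by declaring $\Phi(f)(\{p\})=\{f(p)\}$ for isomorphisms $f$. The second failure is serious. If $p<p'$ in $\mathrm J(D)$, then $J(f(p))\subseteq J(f(p'))$, so $\Phi(f)(\{p'\})=\Phi(f)(\{p,p'\})$, and $\Phi(f)$ is not injective. For $f\colon C_3\to E_2$ this already happens: $\{2\}$ and $\{1,2\}$ both go to $\{\{1\},\{2\}\}$.

So injectivity of $\Phi(f)$ is the obstacle. The lower bound will exploit it, and the construction for Theorem B will repair it by adding new points.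

## 5. Traces, witnesses, and the limits of direct counting

We now begin the proof of Theorem A. Fix $\langle\Phi,\varepsilon,\mu\rangle$ with $\Phi(D)$ finite for finite $D$.

**Traces.** For $y\in X_n$ let $V(y)=\{a\in[n]:y\in\varepsilon_{E_n}(\{a\})\}$, the *trace* of $y$. As $\varepsilon_{E_n}$ preserves joins, $\varepsilon_{E_n}(s)=\bigcup_{a\in s}\varepsilon_{E_n}(\{a\})$, so
$$y\in\varepsilon_{E_n}(s)\iff s\cap V(y)\ne\varnothing\qquad(s\subseteq[n]).\tag{2}$$

**A point on the 4-chain.** The map $\varepsilon_C$ is injective, hence an order-embedding, so $\varepsilon_C(2)\not\subseteq\varepsilon_C(1)$. Fix $x^*\in\varepsilon_C(2)\setminus\varepsilon_C(1)$. Since $\varepsilon_C$ is order-preserving,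
$$x^*\in\varepsilon_C(j)\iff j\ge2\qquad(j\in C).\tag{3}$$

**Definition (witness).** For an embedding $f\colon C\to E_m$, a point $z\in X_m$ is an *$f$-witness* if
$$z\in\Phi(f)(A)\iff x^*\in A\qquad(A\subseteq X_C).\tag{4}$$

In words, $z$ sees, through $\Phi(f)$, the point $x^*$ and nothing else. As an example of the notion, suppose that $f$ were such that $\Phi(f)$ is an isomorphism. Then $\Phi(f)$ maps singletons to singletons, and the only $f$-witness is the point $z$ with $\Phi(f)(\{x^*\})=\{z\}$.

**Lemma 2.** *Every embedding $f\colon C\to E_m$ has an $f$-witness. If $z$ is an $f$-witness, then $V(z)\cap f(1)=\varnothing$ and $V(z)\cap f(2)\ne\varnothing$.*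

*Proof.* $\Phi(f)$ is an embedding, hence an order-embedding, and $\{x^*\}\not\subseteq X_C\setminus\{x^*\}$. So there is $z\in\Phi(f)(\{x^*\})\setminus\Phi(f)(X_C\setminus\{x^*\})$. If $x^*\in A$, then $z\in\Phi(f)(\{x^*\})\subseteq\Phi(f)(A)$. If $x^*\notin A$, then $\Phi(f)(A)\subseteq\Phi(f)(X_C\setminus\{x^*\})\not\ni z$. For the second claim, naturality of $\varepsilon$, (4) and (3) give
$$z\in\varepsilon_{E_m}(f(j))=\Phi(f)(\varepsilon_C(j))\iff x^*\in\varepsilon_C(j)\iff j\ge2.\tag{5}$$
Now apply (2) with $s=f(1)$ and $s=f(2)$. $\square$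

**The direct count.** Write $[N]=U\sqcup\{l\}\sqcup W$ with $U\ne\varnothing$ and $|W|=w\ge1$. For $\varnothing\ne B\subseteq W$ let $K^B\colon C\to E_N$ be
$$0\mapsto\varnothing,\quad1\mapsto U,\quad2\mapsto U\cup B,\quad3\mapsto[N].\tag{6}$$
The four values are strictly increasing ($l$ is missing from $U\cup B$), so $K^B$ is an embedding. Choose a $K^B$-witness $z(B)$ for each of the $2^w-1$ sets $B$. If the points $z(B)$ were pairwise distinct, $X_N$ would have at least $2^w-1$ elements and we would be done.

Where does this stop? Lemma 2 says about $z(B)$ only that its trace misses $U$ and meets $B$. A single point $z$ with $V(z)=W$ satisfies these conditions for *all* $B$ simultaneously. So traces at level $N$ do not prevent one point from serving as witness for every $B$, and counting traces at level $N$ gives nothing.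

**What a shared witness is good for.** Suppose one $z$ is a witness for $K^{B^1},\dots,K^{B^r}$, and all these embeddings factor through one embedding $G\colon E_n\to E_N$, say $K^{B^i}=G\circ F^i$. The next lemma pulls $z$ back to a single point $y\in X_n$ that is a witness for all the $F^i$ at once. If $F^i(1)=T$ and $F^i(2)=T\cup\{a_i\}$, then by Lemma 2 the trace $V(y)$ misses $T$ and contains *every* $a_i$. When $[n]\setminus T$ has just one element besides the $a_i$, this prescribes $V(y)$ up to one element. Since $T$ and the $a_i$ can be chosen in advance in many ways, a small $X_n$ cannot realize all these prescriptions. Thus a small $X_n$ forbids sharing at level $N$, which forces $X_N$ to be large.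

**Lemma 3 (pulling back a shared witness).** *Let $r\ge 1$, let $F^1,\dots,F^r\colon C\to E_n$ be embeddings with $F^i(3)=[n]$ for all $i$, let $G\colon E_n\to E_N$ be an embedding, and let $z\in X_N$ be a $G F^i$-witness for every $i$. Then some $y\in X_n$ is an $F^i$-witness for every $i$.*

*Proof.* **Step 1: translate the hypothesis to level $n$.** Let $Y=\{y\in X_n:z\in\Phi(G)(\{y\})\}$. By (1), $z\in\Phi(G)(Z)\iff Y\cap Z\ne\varnothing$ for $Z\subseteq X_n$. Since $\Phi(GF^i)=\Phi(G)\Phi(F^i)$, the hypothesis says
$$Y\cap\Phi(F^i)(A)\ne\varnothing\iff x^*\in A\qquad(A\subseteq X_C,\ 1\le i\le r).\tag{7}$$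

**Step 2: choose $y$ once, not depending on $i$.** Take $i=1$ and $A=\varepsilon_C(2)\ni x^*$ in (7), and recall $\Phi(F^1)(\varepsilon_C(2))=\varepsilon_{E_n}(F^1(2))$. So some $y\in Y$ lies in $\varepsilon_{E_n}(F^1(2))$, and by (2) $V(y)\ne\varnothing$. Fix this $y$.

**Step 3: show that this $y$ works for every $i$.** This is where $F^i(3)=[n]$ is used. Let $1\le i\le r$. As $V(y)\ne\varnothing$, (2) gives $y\in\varepsilon_{E_n}([n])=\varepsilon_{E_n}(F^i(3))=\Phi(F^i)(\varepsilon_C(3))$. By (1), $y\in\Phi(F^i)(\{x\})$ for some $x\in X_C$. For $x'\ne x^*$, (7) with $A=\{x'\}$ gives $Y\cap\Phi(F^i)(\{x'\})=\varnothing$, so $y\notin\Phi(F^i)(\{x'\})$. Hence $x=x^*$, and by (1), $y\in\Phi(F^i)(A)\iff x^*\in A$. $\square$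

## 6. The Sauer–Shelah lemma

A factorization $K^{B^i}=GF^i$ with $G$ *injective* needs the sets $B^i$ to be independent: $G$ must have a coordinate that detects $a_i$ alone, that is, an element of $B^i$ lying in no other $B^k$. The following classical lemma (Sauer 1972; Shelah 1972) supplies such sets. A family $\mathcal C$ of subsets of $W$ *shatters* $M\subseteq W$ if every subset of $M$ has the form $B\cap M$ with $B\in\mathcal C$. For example, $\{\{1\},\{2\},\{1,2\},\{3\}\}$ shatters $\{1,2\}$, the empty trace coming from $\{3\}$.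

**Lemma 4 (Sauer–Shelah).** *If $|W|=w$ and $|\mathcal C|>\sum_{i<r}\binom wi$, then $\mathcal C$ shatters some $r$-element set.*

*Proof.* We show by induction on $|\mathcal C|$ that $\mathcal C$ shatters at least $|\mathcal C|$ sets. If $|\mathcal C|=0$ there is nothing to show, and a one-member family shatters $\varnothing$. If $|\mathcal C|\ge2$, pick $j$ lying in some but not all members, and split $\mathcal C$ into $\mathcal C_0=\{B:j\notin B\}$ and $\mathcal C_1=\{B:j\in B\}$, both smaller than $\mathcal C$. Let $\mathcal A_e$ be the collection of sets shattered by $\mathcal C_e$; then $|\mathcal A_e|\ge|\mathcal C_e|$. No set in $\mathcal A_0\cup\mathcal A_1$ contains $j$. Every $M\in\mathcal A_0\cup\mathcal A_1$ is shattered by $\mathcal C$, and for $M\in\mathcal A_0\cap\mathcal A_1$ so is $M\cup\{j\}$. So $\mathcal C$ shatters at least $|\mathcal A_0\cup\mathcal A_1|+|\mathcal A_0\cap\mathcal A_1|=|\mathcal A_0|+|\mathcal A_1|\ge|\mathcal C|$ sets.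

There are only $\sum_{i<r}\binom wi$ sets with fewer than $r$ elements, so $\mathcal C$ shatters a set with at least $r$ elements, and hence each of its $r$-element subsets. $\square$

## 7. The dichotomy between levels $n$ and $n-r+w$

**Proof of Theorem A(1).** Suppose both alternatives fail for some $r\ge1$, $n\ge r+2$, $w\ge r$, and put $N=n-r+w$. So
$$|X_n|<\frac1{r+1}\binom nr,\qquad|X_N|<\frac{2^w-1}{\sum_{i<r}\binom wi}.$$

**Step 1: choose a prescription that $X_n$ does not realize.** Call an $(r+1)$-subset $S\subseteq[n]$ *bad* if there is $y\in X_n$ with $V(y)\subseteq S$ and $|V(y)|\ge r$. How many sets does one $y$ make bad? If $|V(y)|=r$, the $n-r$ sets obtained by adding one element. If $|V(y)|=r+1$, one set. Otherwise none. In all cases at most $n-r$. So the number of bad sets is at most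
$$|X_n|(n-r)<\frac{n-r}{r+1}\binom nr=\binom n{r+1},$$
and some $S$ is not bad. Write $S=\{a_1,\dots,a_r,c\}$ and $T=[n]\setminus S$, so $|T|=n-r-1\ge1$. For $1\le i\le r$ let $F^i\colon C\to E_n$ be
$$0\mapsto\varnothing,\quad1\mapsto T,\quad2\mapsto T\cup\{a_i\},\quad3\mapsto[n].$$
The values are strictly increasing, since $T\neq\varnothing$ and $c\notin T\cup\{a_i\}$, so $F^i$ is an embedding.

**Step 2: find one witness shared by many sets $B$.** Write $[N]=U\sqcup\{l\}\sqcup W$ with $|U|=n-r-1\ge1$ and $|W|=w$; the sizes add up to $n-r+w$. For $\varnothing\ne B\subseteq W$ let $z(B)\in X_N$ be a witness for the embedding $K^B$ of (6). There are $2^w-1$ sets $B$, so some $z\in X_N$ equals $z(B)$ for all $B$ in a family $\mathcal C$ with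
$$|\mathcal C|\ge\frac{2^w-1}{|X_N|}>\sum_{i<r}\binom wi.$$

**Step 3: extract independent sets from this family.** By Lemma 4, $\mathcal C$ shatters some $r$-set $\{j_1,\dots,j_r\}\subseteq W$. In particular there are $B^1,\dots,B^r\in\mathcal C$ with $B^i\cap\{j_1,\dots,j_r\}=\{j_i\}$.

**Step 4: build one embedding $G$ with $GF^i=K^{B^i}$ for all $i$.** Define $g\colon[N]\to\mathcal P([n])\setminus\{\varnothing\}$:

- on $U$, $g(j)=\{\beta(j)\}$, where $\beta\colon U\to T$ is a bijection;
- $g(l)=\{c\}$;
- for $j\in W$, $g(j)=\{a_i:j\in B^i\}$ if this is nonempty, and $g(j)=\{c\}$ otherwise.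

Let $G\colon E_n\to E_N$, $G(s)=\{j\in[N]:g(j)\cap s\ne\varnothing\}$. Then $G(\varnothing)=\varnothing$ and $G(s\cup s')=G(s)\cup G(s')$. Every singleton $\{a\}$ with $a\in[n]$ is a value of $g$: for $a\in T$ use $\beta$, for $a=c$ use $l$, and $g(j_i)=\{a_i\}$ because $j_i$ lies in $B^i$ and in no other $B^k$. If $g(j)=\{a\}$, then $a\in s\iff j\in G(s)$. So $G(s)$ determines $s$, and $G$ is an embedding.

On $W\cup\{l\}$ the values of $g$ lie in $S$, so $G(T)=U$. For $j\in W$ we have $a_i\in g(j)\iff j\in B^i$, and $a_i\notin g(l)$, so $G(T\cup\{a_i\})=U\cup B^i$. All $g(j)$ are nonempty, so $G([n])=[N]$. Hence $G\circ F^i=K^{B^i}$ for all $i$.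

**Step 5: pull the witness back and contradict Step 1.** The point $z$ is a $GF^i$-witness for every $i$, and $F^i(3)=[n]$. By Lemma 3 some $y\in X_n$ is an $F^i$-witness for every $i$. By Lemma 2, $V(y)\cap T=\varnothing$ and $V(y)\cap(T\cup\{a_i\})\ne\varnothing$, so $a_i\in V(y)$ for every $i$. Thus $\{a_1,\dots,a_r\}\subseteq V(y)\subseteq S$, which makes $S$ bad, a contradiction. $\square$

**Example 2 (the map $G$ in a small case).** Take $n=4$, $r=2$, $w=3$, so $N=5$. Let $T=\{1\}$, $c=2$, $a_1=3$, $a_2=4$; let $U=\{1\}$, $l=2$, $W=\{3,4,5\}$; let $B^1=\{3,5\}$, $B^2=\{4,5\}$, $j_1=3$, $j_2=4$. Then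
$$g(1)=\{1\},\quad g(2)=\{2\},\quad g(3)=\{3\},\quad g(4)=\{4\},\quad g(5)=\{3,4\},$$
and $G(\{1\})=\{1\}$, $G(\{1,3\})=\{1,3,5\}=U\cup B^1$, $G(\{1,4\})=\{1,4,5\}=U\cup B^2$. If one $z\in X_5$ is a witness for both $K^{B^1}$ and $K^{B^2}$, then $X_4$ contains a point with trace $\{3,4\}$ or $\{2,3,4\}$.

**Remark (what was used).** The proof uses $\Phi$ only on the 4-chain and the $E_n$, together with the naturality of $\varepsilon$ and the injectivity of $\varepsilon$ on the 4-chain. Of course it also uses that $\Phi$ sends embeddings to embeddings, which is part of the codomain $\mathcal B\cap\mathcal M$.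

## 8. From the dichotomy to $2^N/N^k$

For a first reading, a *fixed* $r$ already rules out polynomials. Suppose $|X_n|\le P(n)$ for all $n$, and choose $r\ge1$ larger than the degree of $P$. Since $\binom nr/(r+1)$ grows like a constant times $n^r$, the first alternative fails for some $n\ge r+2$. Fix this $n$. Then for every $w\ge r$ we get $P(n-r+w)\ge(2^w-1)/\sum_{i<r}\binom wi$. The left side is polynomial in $w$, and the right side is $2^w-1$ over a polynomial in $w$; this is impossible for large $w$. To get the base $2$, let $r$ be about $n/2$.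

**Proof of Theorem A(2).** **Case 1: for every $n\ge4$, $|X_n|\ge\binom n{\lfloor n/2\rfloor}/(\lfloor n/2\rfloor+1)$.** The largest of the $n+1$ binomial coefficients summing to $2^n$ is at least $2^n/(n+1)$, so for $n\ge4$
$$|X_n|\ge\frac{2^n}{(n+1)^2}\ge\frac14\cdot\frac{2^n}{n^2}.$$

**Case 2: this inequality fails for some $n\ge4$.** Fix such an $n$ and put $r=\lfloor n/2\rfloor\ge2$. Then $n-r=\lceil n/2\rceil\ge2$, so part (1) applies, and its first alternative fails. Hence the second one holds for *every* $w\ge r$. For $i<r$ we have $\binom wi\le w^i\le w^{r-1}$, so $\sum_{i<r}\binom wi\le r\,w^{r-1}$. Let $N\ge n$ and $w=N-n+r$, so that $r\le w\le N$. With $2^w-1\ge2^{w-1}$,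
$$|X_N|\ge\frac{2^w-1}{r\,w^{r-1}}\ge\frac{2^{w-1}}{r\,N^{r-1}}=\frac{2^{r-n-1}}r\cdot\frac{2^N}{N^{r-1}}.$$
Here $n$ and $r$ are fixed, so this has the form $c\,2^N/N^k$ with $k=r-1$.

In both cases $|X_N|=|\mathrm J(\Phi(E_N))|$ exceeds $P(N)=P(|\mathrm J(E_N)|)$ for large $N$, for any polynomial $P$, and it is not $O(\alpha^N)$ for any $\alpha<2$. $\square$

This settles the Problem negatively. The constants $c,k$ depend on $\Phi$. A weaker exponential bound holds from a point on that does not depend on $\Phi$.

**Proposition 5 (uniform bound).** *There is $N_0$, independent of $\Phi$, such that $|X_N|\ge2^{N/5}$ for all $N\ge N_0$, for every functorial retraction with $\Phi(D)$ finite for all finite $D$.*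

*Proof.* **Step 1: monotonicity.** For $N_1\le N_2$ the inclusion $E_{N_1}\to E_{N_2}$ is an embedding, so $\mathcal P(X_{N_1})$ embeds into $\mathcal P(X_{N_2})$. Comparing sizes, $|X_{N_1}|\le|X_{N_2}|$.

**Step 2: numerical estimates.** Let $t\ge2$. The binomial law with parameters $(11t,\frac1{11})$ has mode $\lfloor(11t+1)/11\rfloor=t$, so its value at $t$ is at least $1/(11t+1)$. That is,
$$\binom{11t}t\Big(\frac1{11}\Big)^t\Big(\frac{10}{11}\Big)^{10t}\ge\frac1{11t+1},\qquad\text{so}\qquad\binom{11t}t\ge\frac{(11^{11}/10^{10})^t}{11t+1}\ge\frac{28^t}{11t+1},$$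
because $11^{11}=285311670611$. Also
$$\sum_{i\le t}\binom{10t}i\le\sum_i\binom{10t}i9^{t-i}=9^t\Big(\frac{10}9\Big)^{10t}=\Big(\frac{10^{10}}{9^9}\Big)^t\le26^t,$$
because $9^9=387420489$.

**Step 3: apply the dichotomy.** Use Theorem A(1) with $r=t$, $n=11t$, $w=10t$; then $n-r+w=20t$. In the first alternative, Step 1 gives $|X_{20t}|\ge|X_{11t}|\ge\frac{28^t}{(t+1)(11t+1)}$. In the second, $|X_{20t}|\ge(1024^t-1)/26^t\ge39^t-1\ge28^t$. So in either case $|X_{20t}|\ge\frac{28^t}{(t+1)(11t+1)}$.

**Step 4: pass to all $N$.** If $20t\le N<20(t+1)$, then $2^{N/5}<2^{4t+4}=16\cdot16^t$. For all large $t$ we have $(28/16)^t\ge16(t+1)(11t+1)$, and then $|X_N|\ge|X_{20t}|\ge2^{N/5}$. The threshold on $t$ does not involve $\Phi$. $\square$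

## 9. Pulling up-sets back along homomorphisms

We turn to Theorem B, working with finite distributive semilattices first. The bookkeeping tool is a pullback of up-sets. For a homomorphism $f\colon D\to E$ of finite distributive semilattices and an up-set $V$ of $\mathrm J(E)$, let
$$f^\sharp V=\{p\in\mathrm J(D):J(f(p))\cap V\ne\varnothing\}.$$
This is an up-set of $\mathrm J(D)$, since $p\le p'$ gives $J(f(p))\subseteq J(f(p'))$. For $f\colon C_3\to E_2$ as in Section 1 and $V=\{\{2\}\}$, we get $f^\sharp V=\{2\}$, as only $f(2)$ contains the element $2$. We write ${\uparrow}Q$ for the up-set generated by $Q$, ${\uparrow}q={\uparrow}\{q\}$, and $\operatorname{Min}Q$ for the set of minimal elements of $Q$.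

**Lemma 6.** *Let $f\colon D\to E$ and $g\colon D_0\to D$ be homomorphisms of finite distributive semilattices and $V$ an up-set of $\mathrm J(E)$.*

- *(a) For $d\in D$: $J(f(d))\cap V\ne\varnothing\iff J(d)\cap f^\sharp V\ne\varnothing$.*
- *(b) $(fg)^\sharp V=g^\sharp f^\sharp V$ and $\mathrm{id}^\sharp V=V$. If $f$ is an isomorphism, then $f^\sharp V=\{p:f(p)\in V\}$.*
- *(c) If $f$ is an embedding, $e\in D$ and $V=\mathrm J(E)\setminus J(f(e))$, then $f^\sharp V=\mathrm J(D)\setminus J(e)$.*
- *(d) $f^\sharp({\uparrow}q)=\{p\in\mathrm J(D):q\le f(p)\}$ for $q\in\mathrm J(E)$.*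

*Proof.* (a) By Fact 1, $f(d)=\bigvee_{p\in J(d)}f(p)$ and $J(f(d))=\bigcup_{p\in J(d)}J(f(p))$. This meets $V$ iff some $p\in J(d)$ lies in $f^\sharp V$. (b) For $p_0\in\mathrm J(D_0)$, apply (a) with $d=g(p_0)$: $J(fg(p_0))$ meets $V$ iff $J(g(p_0))$ meets $f^\sharp V$. If $f$ is an isomorphism, $f(p)$ is the largest element of $J(f(p))$, which therefore meets the up-set $V$ iff $f(p)\in V$; the identity is a special case. (c) $V$ is an up-set, being the complement of a down-set. $J(f(p))$ meets $V$ iff $J(f(p))\not\subseteq J(f(e))$ iff $f(p)\not\le f(e)$ iff $p\not\le e$, the last because $f$ is an order-embedding. (d) If $q'\in J(f(p))$ and $q'\ge q$, then $q\le f(p)$. Conversely, if $q\le f(p)$, then $q\in J(f(p))\cap{\uparrow}q$. $\square$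

## 10. A rank that increases strictly along non-isomorphic embeddings

We will need an isomorphism-invariant integer that strictly increases along every embedding that is not an isomorphism, and that is small. The number $|\mathrm J(D)|$ is not good enough: $f\colon C_3\to E_2$ is not an isomorphism and both sides have two join-irreducibles. The number $|D|$ does strictly increase, but it can be $2^n$. The following works. Put
$$\rho(D)=|\mathrm J(D)|+\#\{\text{incomparable pairs in }\mathrm J(D)\}.$$
If $n=|\mathrm J(D)|$, then $\rho(D)\le n+\binom n2=\frac{n(n+1)}2$. For example $\rho(C_3)=2$ and $\rho(E_2)=3$.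

For $p\in\mathrm J(D)$ let $p^\dagger$ be the element with $J(p^\dagger)=\{q\in\mathrm J(D):q\not\ge p\}$, which exists because the right side is a down-set. It is the largest element of $D$ not above $p$: if $p\not\le d$, then no $q\ge p$ lies in $J(d)$, so $J(d)\subseteq J(p^\dagger)$; and $p\not\le p^\dagger$. In $C_3$, for example, $1^\dagger=0$ and $2^\dagger=1$.

**Lemma 7.** *If $f\colon D\to E$ is an embedding of finite distributive lattices (the embedding is only required to preserve $\vee$ and $0$), then $\rho(D)\le\rho(E)$, with equality iff $f$ is an isomorphism.*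

*Proof.* **Step 1: inject $\mathrm J(D)$ into $\mathrm J(E)$.** Since $p\not\le p^\dagger$, also $f(p)\not\le f(p^\dagger)$, so we may choose $q_p\in J(f(p))\setminus J(f(p^\dagger))$. For $p'\in\mathrm J(D)$,
$$q_p\le f(p')\iff p\le p'.\tag{8}$$
Indeed, if $p\le p'$, then $q_p\le f(p)\le f(p')$. If $p\not\le p'$, then $p'\le p^\dagger$, so $f(p')\le f(p^\dagger)$ and $q_p\not\le f(p')$. Now $q_p\le q_{p'}$ implies $q_p\le f(p')$ and hence $p\le p'$. So $p\mapsto q_p$ is injective and sends incomparable pairs, injectively, to incomparable pairs. Hence $\rho(D)\le\rho(E)$.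

**Step 2: analyze equality.** If $\rho(D)=\rho(E)$, then both summands agree. So $p\mapsto q_p$ is a bijection, and the two posets have the same number of comparable pairs of distinct elements. By Step 1 the inverse bijection carries comparable pairs to comparable pairs, injectively, hence bijectively. So $p<p'$ implies that $q_p$ and $q_{p'}$ are comparable, and $q_{p'}\le q_p$ would give $p'\le p$; thus $q_p<q_{p'}$. Together with Step 1, $p\le p'\iff q_p\le q_{p'}$. By (8),
$$J(f(p'))=\{q_p:p\le p'\}=\{q_p:q_p\le q_{p'}\}=J(q_{p'}),$$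
so $f(p')=q_{p'}$. Hence $f$ restricts to an order-isomorphism $\mathrm J(D)\to\mathrm J(E)$. Since $J(f(d))=\bigcup_{p\in J(d)}J(f(p))=f(J(d))$, Fact 1(iv) shows that $f$ is an isomorphism. The converse is clear. $\square$

## 11. Adding up-sets with a level: the functor on finite objects

**The dual description.** A homomorphism $h\colon\mathcal P(X)\to\mathcal P(Y)$ is the same thing as a map assigning to each $y\in Y$ the set $\{x:y\in h(\{x\})\}\subseteq X$. So we describe $\Phi(f)$, for $f\colon D\to E$, by sets $f^\triangleleft(y)\subseteq X_D$ for $y\in X_E$, via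
$$\Phi(f)(A)=\{y\in X_E:f^\triangleleft(y)\cap A\ne\varnothing\}.\tag{9}$$
If for each $x\in X_D$ there is $y$ with $f^\triangleleft(y)=\{x\}$, then $x\in A\iff y\in\Phi(f)(A)$, so $\Phi(f)$ is injective.

**What must be added.** In the attempt of Section 4, $f^\triangleleft(q)=\{p:q\le f(p)\}=f^\sharp({\uparrow}q)$. This is always an up-set, so it is never $\{p\}$ when $p$ is not maximal. We need new points $y$ that return only the *minimal* elements of some $f^\sharp V$. If $f^\sharp V={\uparrow}p$, this gives $\{p\}$. But a new point $V$ that returns $\operatorname{Min}(f^\sharp V)$ for *every* non-isomorphic $f$ breaks composition. Take $g\colon C_3\to E_2$ as in Section 1, $f\colon E_2\to E_3$ with $f(s)=s$, and $V=\mathrm J(E_3)$. Then $\operatorname{Min}((fg)^\sharp V)=\operatorname{Min}\{1,2\}=\{1\}$. Going in two stages, $V$ first returns both atoms of $E_2$, and then the atom $\{1\}$ returns $g^\sharp({\uparrow}\{1\})=\{1,2\}$, so $2$ is included. The way out is to attach to $V$ a level $\ell$ and let it return minimal elements only at objects of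 rank exactly $\ell$. At rank above $\ell$ it stays a labeled up-set; at rank below $\ell$ it returns the whole up-set. Lemma 7 makes this consistent, because only isomorphisms keep the rank fixed.

**The construction.** For finite distributive $D$ let
$$X_D=\mathrm J(D)\ \sqcup\ \{(U,\ell):U\text{ an up-set of }\mathrm J(D),\ \ell\in\mathbb Z,\ 0\le\ell<\rho(D)\},\qquad\Phi(D)=\mathcal P(X_D).$$
Up-sets are complements of down-sets, so there are $|D|$ of them, and with $n=|\mathrm J(D)|$
$$|X_D|=n+\rho(D)|D|\le n+\frac{n(n+1)}2|D|\le n+\frac{n(n+1)}2\,2^n.$$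
For instance $|X_{C_3}|=2+2\cdot3=8$ and $|X_{E_2}|=2+3\cdot4=14$. Put $V_p={\uparrow}p$ for $p\in\mathrm J(D)$ and $V_{(U,\ell)}=U$. For an embedding $f\colon D\to E$ and $y\in X_E$ define $f^\triangleleft(y)$ as follows.

- If $y=q\in\mathrm J(E)$: $f^\triangleleft(q)=\{f^{-1}(q)\}$ if $f$ is an isomorphism, and $f^\triangleleft(q)=f^\sharp({\uparrow}q)\subseteq\mathrm J(D)$ otherwise.
- If $y=(V,\ell)$: $f^\triangleleft(y)=\{(f^\sharp V,\ell)\}$ if $\rho(D)>\ell$; $f^\triangleleft(y)=\operatorname{Min}(f^\sharp V)\subseteq\mathrm J(D)$ if $\rho(D)=\ell$; $f^\triangleleft(y)=f^\sharp V\subseteq\mathrm J(D)$ if $\rho(D)<\ell$.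

Define $\Phi(f)$ by (9); it preserves $\cup$ and $\varnothing$. Finally let
$$\varepsilon_D(d)=\{x\in X_D:V_x\cap J(d)\ne\varnothing\},\qquad\mu_D(A)=\bigvee(A\cap\mathrm J(D)).$$
The map $\varepsilon_D$ is a homomorphism by Fact 1(iii), and $\mu_D$ clearly is one.

**Example 3.** For $f\colon C_3\to E_2$, the ranks are $2<3$. Both $1$ and $2$ in $\mathrm J(C_3)$ should be detected alone. The point $(\mathrm J(E_2),2)\in X_{E_2}$ returns $\operatorname{Min}\{1,2\}=\{1\}$, and $(\{\{2\}\},2)$ returns $\operatorname{Min}\{2\}=\{2\}$.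

## 12. Verification on finite objects

**Step 1: $\Phi$ is a functor.** For the identity, $\mathrm{id}^\triangleleft(q)=\{q\}$, and for $(V,\ell)\in X_D$ we have $\ell<\rho(D)$, so $\mathrm{id}^\triangleleft(V,\ell)=\{(V,\ell)\}$. Let $g\colon D_0\to D$ and $f\colon D\to E$ be embeddings. By (9), $y\in\Phi(f)\Phi(g)(A)$ iff some $x\in f^\triangleleft(y)$ has $g^\triangleleft(x)\cap A\ne\varnothing$. So it suffices to prove
$$(fg)^\triangleleft(y)=\bigcup_{x\in f^\triangleleft(y)}g^\triangleleft(x)\qquad(y\in X_E).\tag{10}$$
We first record, for $Q\subseteq\mathrm J(D)$,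
$$\bigcup_{p\in Q}g^\triangleleft(p)=\begin{cases}g^{-1}(Q)&\text{if }g\text{ is an isomorphism},\\g^\sharp({\uparrow}Q)&\text{otherwise.}\end{cases}\tag{11}$$
The first line is the definition. For $g$ not an isomorphism the union is, by Lemma 6(d), $\{p_0:J(g(p_0))\cap Q\ne\varnothing\}$. Since $J(g(p_0))$ is a down-set, it meets $Q$ iff it meets ${\uparrow}Q$, which gives $g^\sharp({\uparrow}Q)$. If $Q$ is an up-set, both lines equal $g^\sharp Q$, by Lemma 6(b). We also use $(fg)^\sharp V=g^\sharp f^\sharp V$ throughout.

*Case $y=q$, $f$ an isomorphism.* Then $f^\triangleleft(q)=\{p\}$ with $p=f^{-1}(q)$. If $g$ is an isomorphism, both sides of (10) are $\{(fg)^{-1}(q)\}$. If not, $fg$ is not an isomorphism either. As $f^\sharp({\uparrow}q)=\{p':q\le f(p')\}={\uparrow}p$, the union is $g^\sharp({\uparrow}p)=g^\sharp f^\sharp({\uparrow}q)=(fg)^\sharp({\uparrow}q)$.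

*Case $y=q$, $f$ not an isomorphism.* By Lemma 7, $\rho(D_0)\le\rho(D)<\rho(E)$, so $fg$ is not an isomorphism. Now $f^\triangleleft(q)=Q=f^\sharp({\uparrow}q)$ is an up-set, so by (11) the union is $g^\sharp f^\sharp({\uparrow}q)=(fg)^\sharp({\uparrow}q)$.

*Case $y=(V,\ell)$, $\rho(D)>\ell$.* The union is $g^\triangleleft(f^\sharp V,\ell)$. It is given by the rule comparing $\rho(D_0)$ with $\ell$, applied to $g^\sharp f^\sharp V=(fg)^\sharp V$. This is the rule defining $(fg)^\triangleleft(V,\ell)$.

*Case $y=(V,\ell)$, $\rho(D)=\ell$.* Here $f^\triangleleft(y)=Q=\operatorname{Min}(f^\sharp V)$, and ${\uparrow}Q=f^\sharp V$ by finiteness. If $g$ is an isomorphism, then $\rho(D_0)=\ell$ and the union is $g^{-1}(Q)=\operatorname{Min}(g^{-1}(f^\sharp V))=\operatorname{Min}(g^\sharp f^\sharp V)$, as the rule for $fg$ demands at rank $\ell$. If $g$ is not an isomorphism, then $\rho(D_0)<\ell$ by Lemma 7 and the union is $g^\sharp({\uparrow}Q)=g^\sharp f^\sharp V$, as the rule for $fg$ demands below rank $\ell$.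

*Case $y=(V,\ell)$, $\rho(D)<\ell$.* Then $\rho(D_0)\le\rho(D)<\ell$, and $f^\triangleleft(y)=f^\sharp V$ is an up-set. By (11) the union is $g^\sharp f^\sharp V=(fg)^\triangleleft(y)$.

**Step 2: $\Phi(f)$ is an embedding.** If $f$ is an isomorphism, then $\Phi(f)$ has inverse $\Phi(f^{-1})$. Otherwise $\rho(D)<\rho(E)$ by Lemma 7, and for each $x\in X_D$ we exhibit $y\in X_E$ with $f^\triangleleft(y)=\{x\}$.

For $x=p\in\mathrm J(D)$ take $y=(\mathrm J(E)\setminus J(f(p^\dagger)),\rho(D))$. It belongs to $X_E$ because $\rho(D)<\rho(E)$. By Lemma 6(c), $f^\sharp V_y=\mathrm J(D)\setminus J(p^\dagger)={\uparrow}p$. The level of $y$ is exactly $\rho(D)$, so $f^\triangleleft(y)=\operatorname{Min}({\uparrow}p)=\{p\}$.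

For $x=(U,\ell)$, let $e\in D$ be the element with $J(e)=\mathrm J(D)\setminus U$, and take $y=(\mathrm J(E)\setminus J(f(e)),\ell)$, which belongs to $X_E$ as $\ell<\rho(D)<\rho(E)$. By Lemma 6(c), $f^\sharp V_y=U$, and $\ell<\rho(D)$ gives $f^\triangleleft(y)=\{(U,\ell)\}$.

**Step 3: $\mu_D\varepsilon_D=\mathrm{id}_D$.** For $p\in\mathrm J(D)$ we have $p\in\varepsilon_D(d)$ iff ${\uparrow}p\cap J(d)\ne\varnothing$ iff $p\le d$. So $\mu_D\varepsilon_D(d)=\bigvee J(d)=d$.

**Step 4: $\varepsilon$ is natural.** In every case of the definition,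
$$\bigcup_{x\in f^\triangleleft(y)}V_x=f^\sharp V_y.\tag{12}$$
For $y=q$ and $f$ an isomorphism the left side is ${\uparrow}f^{-1}(q)=f^\sharp({\uparrow}q)$. For $y=q$ and $f$ not an isomorphism it is the union of ${\uparrow}p$ over $p$ in the up-set $f^\sharp({\uparrow}q)$, that is, this up-set. For $y=(V,\ell)$ it is $f^\sharp V$, or the up-set generated by $\operatorname{Min}(f^\sharp V)$, or the up-set generated by $f^\sharp V$; all equal $f^\sharp V$. By (12) and Lemma 6(a),
$$y\in\Phi(f)(\varepsilon_D(d))\iff J(d)\cap f^\sharp V_y\ne\varnothing\iff J(f(d))\cap V_y\ne\varnothing\iff y\in\varepsilon_E(f(d)).$$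

**Step 5: $\mu$ is natural.** It suffices to check $f\mu_D$ and $\mu_E\Phi(f)$ on singletons $\{x\}$. If $x=(U,\ell)$, then $x\in f^\triangleleft(y)$ only for $y$ of the form $(V,\ell)$. So $\Phi(f)(\{x\})\cap\mathrm J(E)=\varnothing$, and $\mu_E\Phi(f)(\{x\})=0=f(0)=f(\mu_D(\{x\}))$. If $x=p\in\mathrm J(D)$, then $\Phi(f)(\{p\})\cap\mathrm J(E)=\{q:p\in f^\triangleleft(q)\}$. This is $\{f(p)\}$ if $f$ is an isomorphism and, by Lemma 6(d), $\{q:q\le f(p)\}=J(f(p))$ otherwise. In both cases its join is $f(p)=f(\mu_D(\{p\}))$.

This proves everything required of $\Phi,\varepsilon,\mu$ on finite distributive semilattices, with the size bound of Theorem B.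

## 13. Finite distributive subsemilattices and directed colimits

The definition asks for a functor on *all* distributive semilattices. We extend by directed colimits, which rests on the following statement, Fact 4 in Pudlák, *On congruence lattices of lattices*, Algebra Universalis 20 (1985). We include a proof.

**Lemma 8.** *Every finite subset of a distributive $\langle\vee,0\rangle$-semilattice $D$ is contained in a finite distributive $\langle\vee,0\rangle$-subsemilattice of $D$.*

*Proof.* Let $a_1,\dots,a_m\in D$.

**Step 1: work first with ideals, where finiteness is automatic.** An *ideal* of $D$ is a down-set containing $0$ and closed under $\vee$; for example ${\downarrow}a=\{x:x\le a\}$. If $I,I'$ are ideals, so are $I\cap I'$ and $I\vee I'=\{i\vee i':i\in I,\ i'\in I'\}$. The latter is closed under joins, and it is a down-set because $x\le i\vee i'$ gives $x=y\vee y'$ with $y\le i$, $y'\le i'$. It is the least ideal containing both. The lattice of ideals is distributive: if $x\in I\cap(I'\vee I'')$, then $x=i'\vee i''$ with $i'\in I'$, $i''\in I''$,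 and $i',i''\le x$ lie in $I$, so $x\in(I\cap I')\vee(I\cap I'')$; the reverse inclusion is clear. Let $L$ be the sublattice of ideals generated by $\{0\},{\downarrow}a_1,\dots,{\downarrow}a_m$. By distributivity each of its elements is a join of meets of generators, so $L$ is finite. Its least element is $\{0\}$. As a join-semilattice $L$ is distributive ($I\subseteq I'\vee I''$ gives $I=(I\cap I')\vee(I\cap I'')$), so Fact 1 applies to $L$.

**Step 2: choose an element $x_P\in P$ for each $P\in\mathrm J(L)$.** Let $P_*$ be the join in $L$ of all members of $L$ properly contained in $P$. It is a finite join of elements different from $P$, so $P_*\subsetneq P$ as $P$ is join-irreducible. For each $i$, the ideal ${\downarrow}a_i$ is the join of the $P\in\mathrm J(L)$ with $P\subseteq{\downarrow}a_i$, so $a_i=\bigvee_{P\subseteq{\downarrow}a_i}x_P^{(i)}$ with $x_P^{(i)}\in P$ (an empty join if $a_i=0$). Let $x_P$ be the join of the finitely many $x_P^{(i)}$, over those $i$ with $P\subseteq{\downarrow}a_i$, and of one element of $P\setminus P_*$. Then $x_P\in P$,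 and $x_P\notin P_*$ because $P_*$ is a down-set.

**Step 3: map $L$ into $D$.** Let $\varphi(I)=\bigvee\{x_P:P\in\mathrm J(L),\ P\subseteq I\}$ for $I\in L$. By Fact 1(iii) in $L$, $\varphi$ is a $\langle\vee,0\rangle$-homomorphism $L\to D$. Note $\varphi(I)\in I$. Hence $\varphi({\downarrow}a_i)\le a_i$, and $\varphi({\downarrow}a_i)\ge\bigvee_{P\subseteq{\downarrow}a_i}x_P^{(i)}=a_i$, so $\varphi({\downarrow}a_i)=a_i$. Suppose $\varphi(I)\le\varphi(I')$, and let $P\in\mathrm J(L)$ with $P\subseteq I$. Then $x_P\le\varphi(I')\in I'$, so $x_P\in P\cap I'$. If $P\not\subseteq I'$, then $P\cap I'$ is a member of $L$ properly contained in $P$, so $x_P\in P_*$, a contradiction. So every such $P$ is contained in $I'$, whence $I\subseteq I'$. Thus $\varphi$ is injective, and $\varphi(L)\cong L$ is a finite distributive $\langle\vee,0\rangle$-subsemilattice of $D$ containing all $a_i$. $\square$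

**Proof of Theorem B.** Let $\Phi,\varepsilon,\mu$ be the data constructed on finite objects.

**Step 1: define $\overline\Phi$ on objects.** For distributive $D$ let $\mathrm{Fin}(D)$ be the set of its finite distributive $\langle\vee,0\rangle$-subsemilattices. By Lemma 8 it is directed under inclusion and has union $D$. Put
$$\overline\Phi(D)=\varinjlim_{A\in\mathrm{Fin}(D)}\Phi(A)$$
along the maps $\Phi(A\hookrightarrow A')$ for $A\subseteq A'$. Concretely, its elements are classes $[u]_A$ with $u\in\Phi(A)$, where $[u]_A=[u']_{A'}$ iff $u,u'$ have the same image in $\Phi(A'')$ for some $A''\supseteq A\cup A'$ in $\mathrm{Fin}(D)$; joins are computed in such a $\Phi(A'')$. Since the transition maps are embeddings, each $\Phi(A)\to\overline\Phi(D)$, $u\mapsto[u]_A$, is an embedding. So $\overline\Phi(D)$ is the directed union of copies of the finite Boolean semilattices $\Phi(A)$, hence ultraboolean.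

**Step 2: define $\overline\Phi$ on embeddings.** Let $f\colon D\to E$ be an embedding. For $A\in\mathrm{Fin}(D)$ the image $f(A)\cong A$ is in $\mathrm{Fin}(E)$; let $f_A\colon A\to f(A)$ be the restriction. If $i\colon A\hookrightarrow A'$ and $i'\colon f(A)\hookrightarrow f(A')$ are inclusions, then $i'f_A=f_{A'}i$, so $\Phi(i')\Phi(f_A)=\Phi(f_{A'})\Phi(i)$. Hence $\overline\Phi(f)([u]_A)=[\Phi(f_A)(u)]_{f(A)}$ is a well-defined homomorphism. It is injective, because two elements of $\overline\Phi(D)$ come from a common $\Phi(A)$, and both $\Phi(f_A)$ and $\Phi(f(A))\to\overline\Phi(E)$ are injective. It is functorial, because $(hf)_A=h_{f(A)}f_A$ and $\mathrm{id}_A$ restricts $\mathrm{id}_D$.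

**Step 3: define $\varepsilon$ and $\mu$ on all objects.** For $a\in A\in\mathrm{Fin}(D)$ put $\varepsilon_D(a)=[\varepsilon_A(a)]_A$, and for $u\in\Phi(A)$ put $\mu_D([u]_A)=\mu_A(u)$. For an inclusion $i\colon A\hookrightarrow A'$, naturality at finite level gives $\Phi(i)(\varepsilon_A(a))=\varepsilon_{A'}(a)$ and $\mu_{A'}(\Phi(i)(u))=\mu_A(u)$, so both are well defined. Any two elements of $D$, or of $\overline\Phi(D)$, come from a common finite level, so both are homomorphisms. Also $\mu_D\varepsilon_D(a)=\mu_A\varepsilon_A(a)=a$. For an embedding $f\colon D\to E$,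
$$\overline\Phi(f)(\varepsilon_D(a))=[\Phi(f_A)\varepsilon_A(a)]_{f(A)}=[\varepsilon_{f(A)}(f(a))]_{f(A)}=\varepsilon_E(f(a)),$$
$$f(\mu_D([u]_A))=f_A(\mu_A(u))=\mu_{f(A)}(\Phi(f_A)(u))=\mu_E(\overline\Phi(f)([u]_A)).$$

**Step 4: the size bound.** If $D$ is finite, then $D$ is the largest member of $\mathrm{Fin}(D)$, so $\Phi(D)\to\overline\Phi(D)$ is an isomorphism. Therefore $\overline\Phi(D)$ is finite and $|\mathrm J(\overline\Phi(D))|=|X_D|\le n+\frac{n(n+1)}2|D|\le n+\frac{n(n+1)}2\,2^n$, where $n=|\mathrm J(D)|$. $\square$
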